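\title{Periodic virtual diagrams of classical knots}

\begin{abstract}
A virtual knot diagram is $q$-periodic if it misses the origin and is invariant under the rotation of the plane by $2\pi/q$. We show that a classical knot with a $q$-periodic virtual diagram has a $q$-periodic classical diagram, which answers a question of S.~Y.~Lee. The same conclusion holds for periodic diagrams of the welded class of the knot and for symmetric Gauss diagrams, and the periods are characterized by a condition on the knot group with its meridian and longitude. The proof extends the knot group by a cyclic group of order $q$, realizes the extension by isometries on each piece of the JSJ decomposition, and glues the pieces to a rotation of $S^3$.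
\end{abstract}

\section{The question and the result}\label{sec:intro}

A \emph{virtual knot diagram} is an immersion of a circle in the plane whose multiple points are finitely many transverse double points, each declared to be either a \emph{classical crossing}, with one strand marked as the over-strand, or a \emph{virtual crossing}. Two diagrams are \emph{virtually equivalent} if they are related by planar isotopies, the Reidemeister moves R1, R2, R3 on classical crossings, the three analogous moves in which all crossings are virtual, and the mixed move, in which a strand with two virtual crossings passes across a classical crossing. A diagram without virtual crossings is \emph{classical}. A classical knot $K\subset S^3$, smooth and considered up to isotopy, is regarded as a virtual knot: a \emph{virtual diagram of $K$} is a diagram that is virtually equivalent to a classical diagram of $K$.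

Let $q>1$ be an integer. A diagram is \emph{$q$-periodic} if it misses the origin and is invariant, together with its crossing data, under the rotation of the plane by $2\pi/q$ about the origin. The following question of S.~Y.~Lee is posed in \cite{BNW}.

\begin{quote}
\emph{Can a classical knot admit a $q$-periodic virtual diagram without admitting any $q$-periodic classical diagram?}
\end{quote}

A $q$-periodic classical diagram lifts to a knot in $\mathbb R^3$ that is invariant under a rotation about the vertical axis, so a classical period is a symmetry of the pair $(S^3,K)$. A periodic virtual diagram of $K$ comes with no such ambient symmetry: the moves that lead from it to a classical diagram need not respect the rotation, and no trace of the symmetry need be visible at the end. For the unknot there is nothing to ask, since a round circle about the origin is $q$-periodic for every $q$. For a nontrivial knot of genus $g$ the classical periods satisfy $q\le 2g+1$ \cite{Edmonds}, while the definition of a virtual period carries no visible bound.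

Still, one would guess that the answer is no. The knot group with its meridian and longitude can be read off any virtual diagram of $K$, so the rotation acts on the group, and by Waldhausen's theorem an automorphism of the group that respects the boundary torus comes from a homeomorphism of the knot exterior. Two things stand between this observation and a proof. The homeomorphism has no reason to be of finite order, and a symmetry of $(S^3,K)$ of finite order may act freely on $S^3$ instead of being a rotation. To handle both we record exactly what the diagram tells us about the group.

The \emph{Gauss diagram} of an oriented virtual diagram is the parametrizing circle together with one arrow for each classical crossing, pointing from the preimage on the over-strand (the \emph{tail}) to the preimage on the under-strand (the \emph{head}) and labeled with the sign of the crossing. Abstractly, a \emph{signed Gauss diagram} is an oriented circle with finitely many signed arrows whose endpoints are distinct points of the circle. Virtual and mixed moves do not change the Gauss diagram. \emph{Welded equivalence} of Gauss diagrams is generated by the changes that R1, R2, R3 on virtual diagrams produce and by the exchange of two tails that are adjacent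 on the circle. Two virtual diagrams are welded equivalent if, suitably oriented, their Gauss diagrams are, and a Gauss diagram \emph{represents $K$ as a welded knot} if it is welded equivalent to the Gauss diagram of an oriented classical diagram of $K$.

Let $E$ be the exterior of $K$, the closure of the complement of a tubular neighborhood $N(K)$, and let $G=\pi_1(E)$ with base point on $\partial E$. An orientation of $K$ determines two elements of $G$ carried by $\partial E$: the \emph{meridian} $x$, which bounds a disk in $N(K)$ and has linking number $+1$ with $K$, and the \emph{preferred longitude} $\lambda$, which is homologous to $K$ in $N(K)$ and null-homologous in $E$. Consider the following condition.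

\begin{quote}
$(\star)$\quad For some orientation of $K$ there are $\varphi\in\operatorname{Aut}(G)$, $\ell\in G$ and $s\in\mathbb Z$ with
\[
\varphi^q=1,\qquad \varphi(x)=\ell^{-1}x\ell,\qquad \ell\,\varphi(\ell)\cdots\varphi^{q-1}(\ell)=\lambda x^{s}.
\]
\end{quote}

\noindent For a knot invariant under a rotation, think of $\varphi$ as the automorphism induced by the rotation when the base point is moved to the axis, and of $\ell$ as the loop that runs along the fraction $1/q$ of the knot: the third equation says that the $q$ rotated copies of $\ell$ join up to a curve parallel to $K$. The three equations only involve the triple $(G;x,\lambda)$ up to isomorphism.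

\begin{theorem}\label{thm:main}
For a classical knot $K$ and an integer $q>1$ the following are equivalent.
\begin{itemize}
\item[(a)] $K$ admits a $q$-periodic classical diagram.
\item[(b)] $K$ admits a $q$-periodic virtual diagram.
\item[(c)] Some $q$-periodic virtual diagram is welded equivalent to a diagram of $K$.
\item[(d)] Some signed Gauss diagram representing $K$ as a welded knot is invariant (arrows, directions and signs) under an orientation-preserving homeomorphism of its circle that generates a free action of $\mathbb Z/q$.
\item[(e)] Condition $(\star)$ holds.
\end{itemize}
Moreover, if $K$ is nontrivial, then any $\varphi$ as in $(\star)$ is induced, up to inner automorphisms, by an orientation-preserving diffeomorphism $F$ of $(S^3,K)$ of order $q$. This $F$ is smoothly conjugate to a rotation about an unknotted axis disjoint from $K$, and it rotates $K$ by $1/q$ of a turn.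
\end{theorem}

The equivalence of (a) and (b) answers the question: no such knot exists.

\begin{remark}
With the bound of \cite{Edmonds} quoted above, the theorem shows that a nontrivial classical knot of genus $g$ has no $q$-periodic virtual diagram, and no $q$-periodic diagram of its welded class, with $q>2g+1$. The bound is not used in the proof.
\end{remark}

The implications (a)$\Rightarrow$(b)$\Rightarrow$(c) hold by definition. Section~\ref{sec:gauss} proves (c)$\Rightarrow$(d)$\Rightarrow$(e) by computations with diagrams. Sections~\ref{sec:extension} to~\ref{sec:rotation} prove (e)$\Rightarrow$(a) and the last two sentences of the theorem; Section~\ref{sec:extension} carries out the construction by hand for the trefoil.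

\section{The group of a symmetric Gauss diagram}\label{sec:gauss}

\begin{proposition}\label{prop:cd}
Condition \textup{(c)} implies condition \textup{(d)}.
\end{proposition}

\begin{proof}
Let $\iota\colon S^1\to\mathbb R^2$ parametrize the periodic diagram and let $\rho$ be the rotation by $2\pi/q$. There is a unique homeomorphism $\hat\rho$ of $S^1$ with $\iota\hat\rho=\rho\iota$: it is determined away from the preimages of the double points, and it extends over them because $\rho$ carries the two branches at a double point to the two branches at the image point. By uniqueness $\hat\rho^{\,q}=1$. For $0<j<q$ the only fixed point of $\rho^j$ is the origin, which is not on the diagram, so $\hat\rho^{\,j}$ has no fixed point. An orientation-reversing homeomorphism of a circle has fixed points, so $\hat\rho$ preserves either orientation of the circle. Since $\rho$ preserves the classical crossings, their over-strands and the orientation of the plane, $\hat\rho$ preserves arrows, directions and signs.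
\end{proof}

Let $D$ be a signed Gauss diagram. The heads cut the circle into \emph{arcs} (if there is no arrow, the circle counts as one arc). The group $G(D)$ has one generator for each arc and one relation for each arrow: if the arrow has sign $\epsilon$, its tail lies on the arc $c$, and its head separates the incoming arc $a$ from the outgoing arc $b$, the relation is
\[
b=c^{-\epsilon}a\,c^{\epsilon}.
\]
The \emph{word read} along an oriented segment of the circle is the product, from left to right, of the terms $c^{\epsilon}$ for the heads met along the segment. If the segment starts on the arc $a$, ends on the arc $b$ and reads $y$, the relations give $b=y^{-1}ay$. Choose a base point $p_0$ that is not an endpoint of an arrow. Let $x_D$ be the generator of its arc, let $w$ be the word read once around the circle from $p_0$, let $s$ be the sum of all signs, and put $\lambda_D=w\,x_D^{-s}$. Then $w^{-1}x_Dw=x_D$.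

\begin{lemma}\label{lem:classical}
If $D$ is the Gauss diagram of an oriented classical diagram of $K$, then $(G(D);x_D,\lambda_D)\cong(G;x,\lambda)$.
\end{lemma}

\begin{proof}
Put the base point of $\pi_1(E)$ high above the plane and multiply paths from left to right. To an arc assign the loop that descends on its right, passes under it from right to left and returns; this loop has linking number $+1$ with $K$. Let $K^+$ be the copy of $K$ pushed slightly upward. Near a crossing of sign $\epsilon$, the under-strand passes under $c$ from right to left if $\epsilon=1$ and from left to right if $\epsilon=-1$. Let $\xi$ be the piece of $K^+$ that follows the under-strand through the crossing, and let $\alpha,\alpha'$ be the descending paths from the base point to the start and the end of $\xi$. Then $\alpha\xi\alpha'^{-1}=c^{\epsilon}$. Also $a=\alpha m\alpha^{-1}$ and $b=\alpha' m'\alpha'^{-1}$ for small meridian loops $m,m'$ at the two ends of $\xi$, and sliding the meridian along the strand gives $m=\xi m'\xi^{-1}$. Hence $a=c^{\epsilon}bc^{-\epsilon}$, so our relations are those of the Wirtinger presentation of $\pi_1(E)$. Away from the heads, $K^+$ passes under nothing, so $w$ is the class of $K^+$ joined to the base point by the descending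 path at $p_0$. Thus $x_D$ and $w$ are carried by $\partial E$, and $w$ is parallel to $K$. Each generator has linking number $1$ with $K$, so $w$ has linking number $s$, and $wx_D^{-s}$ is the preferred longitude.
\end{proof}

\begin{lemma}\label{lem:invariance}
The isomorphism class of $(G(D);x_D,\lambda_D)$ does not depend on $p_0$ and is invariant under welded equivalence.
\end{lemma}

\begin{proof}
We drop the index $D$. Moving $p_0$ past a tail changes nothing. Moving it past a head with term $c^\epsilon$ replaces $x$ by $c^{-\epsilon}xc^{\epsilon}$ and $w=c^{\epsilon}w_2$ by $w_2c^{\epsilon}=c^{-\epsilon}wc^{\epsilon}$, so $(x,\lambda)$ changes by an inner automorphism. For an exchange of adjacent tails place $p_0$ elsewhere; the two tails lie on one arc, so no relation and no word changes.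

For a Reidemeister move in a disk $\Delta$, take $p_0$ outside $\Delta$ and cut the arcs where they cross $\partial\Delta$, adding a generator for each new piece and a relation equating the two pieces at each cut; this does not change the group. The relations at crossings outside $\Delta$ involve only outside generators and are unaffected by the move. Each strand through $\Delta$ has an entering and a leaving generator. We show that the relations inside $\Delta$ express all generators inside $\Delta$, all leaving generators and the words read along the strands in terms of the entering generators, and we compare the expressions before and after the move. If the leaving generators have the same expressions, then eliminating the inside generators turns both presentations into the same one. If the words also agree, then $w$ and $s$ agree.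

\emph{R1.} Let $a$ enter and $b$ leave a kink of sign $\epsilon$. The relation is $b=a^{-\epsilon}aa^{\epsilon}$ if the strand first passes over and $b=b^{-\epsilon}ab^{\epsilon}$ if it first passes under. Either is equivalent to $b=a$, as for the strand without kink, but the word read is now $a^\epsilon$. Write the old word as $w=w_1w_2$, split where the kink is inserted, so that $a=w_1^{-1}xw_1$. The new word is $w_1a^{\epsilon}w_2=x^{\epsilon}w$ and the new sum of signs is $s+\epsilon$. Since $x$ and $w$ commute, $x^{\epsilon}wx^{-s-\epsilon}=\lambda$.

\emph{R2.} The upper strand carries one generator $c$ and reads the empty word. The two crossings have opposite signs, so the lower strand reads $c^{\epsilon}c^{-\epsilon}=1$.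

\emph{R3.} Let $c$ be the generator of the top strand, which divides $\Delta$ into a right and a left side, and let $d_R,d_L$ be the generators of the middle strand on the two sides. If the middle strand runs from right to left, the crossing is positive and $d_L=c^{-1}d_Rc$; if it runs from left to right, the crossing is negative and $d_R=c\,d_Lc^{-1}$. So $d_L=c^{-1}d_Rc$ in both cases, and the middle strand reads the same word before and after. The move carries the crossing of the middle and bottom strands from one side of the top strand to the other and preserves its sign $\eta$. If the bottom strand runs from right to left, it reads $c\,d_L^{\eta}$ when that crossing is on the left and $d_R^{\eta}c$ when it is on the right. If it runs from left to right, it reads $d_L^{\eta}c^{-1}$ and $c^{-1}d_R^{\eta}$, respectively. In each case the two words are equal because $d_L^\eta=c^{-1}d_R^\eta c$.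
\end{proof}

\begin{proposition}\label{prop:de}
Condition \textup{(d)} implies condition \textup{(e)}.
\end{proposition}

\begin{proof}
Let $D$ be the invariant Gauss diagram. The orbit of $p_0$ consists of $q$ points $p_0,p_1,\dots,p_{q-1}$, numbered in the order of the circle, none of them an endpoint of an arrow. Let $r\in\mathbb Z/q$ be the element with $rp_0=p_1$. It preserves the cyclic order, so $rp_i=p_{i+1}$ for all $i$ modulo $q$. It permutes the arcs and carries the relation of an arrow to the relation of the image arrow, so it induces $\varphi\in\operatorname{Aut}(G(D))$ with $\varphi^q=1$. Let $\ell$ be the word read from $p_0$ to $p_1$. The generator at $p_1$ is $\varphi(x_D)$, so $\varphi(x_D)=\ell^{-1}x_D\ell$. The word read from $p_i$ to $p_{i+1}$ is $\varphi^i(\ell)$, so $\ell\varphi(\ell)\cdots\varphi^{q-1}(\ell)=w=\lambda_Dx_D^s$. By Lemmas~\ref{lem:classical} and~\ref{lem:invariance}, $(G(D);x_D,\lambda_D)\cong(G;x,\lambda)$ for some orientation of $K$.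
\end{proof}

\section{The extension $\Gamma$ and the trefoil}\label{sec:extension}

The unknot satisfies (a) for every $q$. \emph{From now on $K$ is nontrivial and $\varphi,\ell,s$ are as in $(\star)$.} Then $\partial E$ is incompressible, that is, $\pi_1(\partial E)\to G$ is injective, with image $P=\langle x,\lambda\rangle\cong\mathbb Z^2$. The exterior is irreducible (every embedded sphere bounds a ball), hence aspherical, and $G$ is torsion-free. We identify $G$ with the deck group of the universal cover $\tilde E$; a homeomorphism of $E$ induces $\varphi$ up to inner automorphisms exactly when it has a lift $\tilde f$ with $\tilde fg\tilde f^{-1}=\varphi(g)$ for all $g\in G$.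

If the rotation $F$ existed, the lifts of its powers to $\tilde E$ would form an extension of $G$ by $\mathbb Z/q$, and a lift fixing a point over the axis would have order $q$. We write this group down first and then look for a space on which it acts. Let
\[
\Gamma=G\rtimes\langle t\rangle,\qquad t \text{ of order } q,\qquad tgt^{-1}=\varphi(g),\qquad\text{and put}\quad u=\ell t .
\]

\begin{lemma}\label{lem:u}
The element $u$ commutes with $x$ and $\lambda$, and $u^q=\lambda x^s$. In particular $\varphi(P)=\ell^{-1}P\ell$.
\end{lemma}

\begin{proof}
Put $w=\lambda x^s$. Since $\varphi^q=1$, we have $\varphi(w)=\varphi(\ell)\cdots\varphi^{q-1}(\ell)\,\ell=\ell^{-1}w\ell$. Together with $\varphi(x)=\ell^{-1}x\ell$ this gives $\varphi(\lambda)=\ell^{-1}\lambda\ell$. As $ugu^{-1}=\ell\varphi(g)\ell^{-1}$, the element $u$ commutes with $x$ and $\lambda$. Finally $u^q=\ell\varphi(\ell)\cdots\varphi^{q-1}(\ell)\,t^q=w$.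
\end{proof}

The elements $t$ and $u$ will be two lifts of the same map $F$. The lift $u$ controls $F$ near the knot and shows that its order is exactly $q$; the lift $t$ provides the axis.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) circle (1.5);
\draw[->,thick] (270:1.5) to[bend right=18] (90:1.5);
\draw[->,thick] (30:1.5) to[bend right=18] (210:1.5);
\draw[->,thick] (150:1.5) to[bend right=18] (330:1.5);
\fill (0:1.5) circle (1.5pt);
\fill (120:1.5) circle (1.5pt);
\fill (240:1.5) circle (1.5pt);
\node at (0:1.85) {$p_0$};
\node at (120:1.85) {$p_1$};
\node at (240:1.85) {$p_2$};
\node at (52:1.8) {$x_0$};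
\node at (172:1.8) {$x_1$};
\node at (292:1.8) {$x_2$};
\node at (90:1.75) {$+$};
\node at (210:1.75) {$+$};
\node at (330:1.75) {$+$};
\end{tikzpicture}
\caption{The Gauss diagram of the standard diagram of the trefoil with three positive crossings, on a circle oriented counterclockwise. The three arrow heads cut the circle into the arcs $x_0,x_1,x_2$. The rotation by $2\pi/3$ sends $p_i$ to $p_{i+1}$ and $x_i$ to $x_{i+1}$. From $p_0$ to $p_1$ one meets a single head, whose tail lies on $x_2$.}
\label{fig:trefoil}
\end{figure}

\begin{example}\label{ex:trefoil}
Let $K$ be the trefoil of Figure~\ref{fig:trefoil} and $q=3$. The relations $x_{i+1}=x_{i+2}^{-1}x_ix_{i+2}$ say that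
\[
x_0x_2=x_2x_1=x_1x_0=:\delta .
\]
Proposition~\ref{prop:de} gives $x=x_0$, $\varphi(x_i)=x_{i+1}$, $\ell=x_2$, $s=3$. We forget the diagram and recover the rotation from these data.

We have $\varphi(\delta)=\delta$ and $x_0\delta=x_0x_2x_1=\delta x_1$; applying $\varphi$ gives $\delta^{-1}x_i\delta=x_{i+1}$ for all $i$. So $\varphi(g)=\delta^{-1}g\delta$ is an \emph{inner} automorphism, and $h=\delta^3$ is central. Waldhausen's theorem could return the identity map for this $\varphi$; the information lies in $\Gamma$. There the element $\delta t$ centralizes $G$ and satisfies $(\delta t)^3=h$, and $u=x_2t=x_0^{-1}\delta t$. Hence $\lambda x_0^3=u^3=x_0^{-3}h$, that is, $h=\lambda x_0^6$.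

Eliminating $x_2=x_0^{-1}x_1x_0$ leaves the relation $x_0x_1x_0=x_1x_0x_1$. With $a=\delta x_1$ we have $x_1=\delta^{-1}a$ and $x_0=a^{-1}\delta^2$, and the relation becomes $a^2=\delta^3$. Define $\beta\colon G\to\mathrm{PSL}_2(\mathbb Z)$ and $\nu\colon G\to\mathbb R$ by
\[
\beta(a)=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad \beta(\delta)=\begin{pmatrix}1&1\\-1&0\end{pmatrix},\qquad \nu(x_i)=\tfrac16 .
\]
Since $\mathrm{PSL}_2(\mathbb Z)$ is the free product of the cyclic groups of orders $2$ and $3$ generated by these matrices, $\beta$ is onto with kernel $\langle h\rangle$. Also $\beta(x_0)$ is $z\mapsto z+1$, and $\nu(h)=1$. Let $\Gamma$ act on $\mathbb H^2\times\mathbb R$ by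
\[
g(z,y)=(\beta(g)z,\;y+\nu(g)),\qquad t(z,y)=(\beta(\delta)^{-1}z,\;y).
\]
This is an action because $\beta(\delta)^3=1$, $\beta(\varphi(g))=\beta(\delta)^{-1}\beta(g)\beta(\delta)$ and $\nu(\varphi(g))=\nu(g)$. Remove from $\mathbb H^2$ the orbit of the horodisk $\operatorname{Im}z>2$, and let $X$ be the product of what is left with $\mathbb R$. Section~\ref{sec:gluing} shows, in general, that $X/G$ is the knot exterior. So $t$ induces a map $F'$ of the exterior with $F'^3=1$.

The boundary plane $\{\operatorname{Im}z=2\}\times\mathbb R$ has stabilizer $\langle x_0,h\rangle=P$ in $G$. In the coordinates $(\operatorname{Re}z,y)$ the elements $x_0$, $h$, $\lambda=hx_0^{-6}$ and $u=x_0^{-1}\delta t$ act as the translations by $(1,\frac16)$, $(0,1)$, $(-6,0)$ and $(-1,\frac16)$. The last vector is $x_0+\frac13\lambda$, so $F'$ moves the boundary torus by a third of the longitude and extends over the solid torus, rotating the knot by a third of a turn. Finally $\beta(\delta)$ fixes $e^{2\pi i/3}$, whose orbit has imaginary parts at most $\sqrt3/2$, so $t$ fixes the line $\{e^{2\pi i/3}\}\times\mathbb R\subset X$ pointwise. The stabilizer of this line in $G$ is $\langle\delta\rangle$, so its image is a fixed circle of linking number $2$ with $K$,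 in agreement with the standard diagram, which winds twice around the origin.
\end{example}

\begin{remark}\label{rem:hypotheses}
Neither $u$ nor $t$ can be spared. Without the third equation of $(\star)$, the choice $\varphi=1$, $\ell=1$ is allowed for every $K$ and $q$, and $t$ acts trivially. To see the role of $t$, let $\Gamma_5$ be generated by the trefoil group $G$ acting on $X$ and the translation $u_5(z,y)=(z,y+\frac15)$. It is an extension of $G$ by $\mathbb Z/5$, and $u_5$ commutes with $x,\lambda$ and satisfies $u_5^5=h=\lambda x^6$, as in Lemma~\ref{lem:u}. But if $gu_5^j$ has finite order, then $\nu(g)+\frac j5=0$ with $\nu(g)\in\frac16\mathbb Z$, so $5\mid j$ and $gu_5^j$ lies in the torsion-free group $G$. Thus $\Gamma_5$ is torsion-free and the symmetry of order $5$ acts freely. The trefoil has genus $1$ and is not $5$-periodic by \cite{Edmonds}.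
\end{remark}

In the example the whole exterior carries one geometry. In general it does so only piece by piece. We therefore let $\Gamma$ act on the tree of the JSJ decomposition (Section~\ref{sec:tree}), let each vertex stabilizer act by isometries on a model space (Section~\ref{sec:vertex}), glue the models and recognize the quotient as $E$ (Section~\ref{sec:gluing}), and fill in the solid torus (Section~\ref{sec:rotation}).

\section{The action on the JSJ tree}\label{sec:tree}

The JSJ theorem provides a finite, possibly empty, family $\mathcal T$ of disjoint incompressible tori in $E$ such that each piece of $E$ cut along $\mathcal T$ is Seifert fibered or atoroidal, and a minimal such family, which we fix, is unique up to isotopy. By Thurston's theorem a piece that is not Seifert fibered is \emph{hyperbolic}: its interior has a complete hyperbolic metric of finite volume.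

The preimage of $\mathcal T$ in $\tilde E$ is a union of planes, each of which separates $\tilde E$. Let $T$ be the dual tree: its vertices $v$ are the closures $\tilde E_v$ of the complementary components, and its edges $e$ are the planes. Each $\tilde E_v$ is the universal cover of a piece. Write $G_v,G_e$ for the stabilizers in $G$. Every torus in $S^3$ separates, so $T/G$ is a finite tree; its \emph{root} is the piece containing $\partial E$. The \emph{peripheral subgroups} of $G_v$ are the stabilizers of the boundary planes of $\tilde E_v$; they are isomorphic to $\mathbb Z^2$. Such a plane is either an edge $e$ at $v$, with stabilizer $G_e$, or a component of $\partial\tilde E$.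

A \emph{cusp} of a discrete group $\Lambda$ of isometries of $\mathbb H^n$ is a point at infinity fixed by a parabolic element of $\Lambda$. We use twice the following fact, for $n=2,3$.

\begin{quote}
$(\mathrm C)$\quad If $\Lambda$ has finite covolume and a cusp, then only the identity of $\operatorname{Isom}(\mathbb H^n)$ commutes with $\Lambda$.
\end{quote}

\noindent Indeed, an isometry commuting with $\Lambda$ fixes each cusp, the unique fixed point of a parabolic element, and the cusps are dense in the sphere at infinity.

\emph{Hyperbolic vertices.} Here $G_v$ is a torsion-free discrete group of orientation-preserving isometries of $\mathbb H^3$ of finite covolume. The boundary planes of $\tilde E_v$ correspond $G_v$-equivariantly to the cusps, so the peripheral subgroups are the cusp stabilizers. Their nontrivial elements are parabolic, so the stabilizers of distinct cusps meet trivially.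

\emph{Seifert vertices.} The piece $M$ is fibered by circles over a compact surface $O$ with boundary and cone points, and $G_v$ is an extension of the orbifold group $Q_v=\pi_1^{\mathrm{orb}}(O)$ by the subgroup generated by a regular fiber $h$. The fiber lies on an incompressible boundary torus, so $h$ has infinite order. The base $O$ is orientable: the fibers over a one-sided simple closed curve would form a one-sided closed surface in $S^3$. Since $M$ is orientable too, $h$ is central in $G_v$. Next, $\chi^{\mathrm{orb}}(O)<0$. The orientable bases with boundary and $\chi^{\mathrm{orb}}\ge0$ are the disk with at most one cone point, the annulus, and the disk with two cone points of order $2$. In the first case $M$ is a solid torus, whose boundary is compressible. In the second $M=T^2\times I$; as $\partial E$ is connected and the tori of $\mathcal T$ separate, one of its two distinct boundary tori belongs to $\mathcal T$ and could be deleted, against minimality. In the third $M$ is the twisted $I$-bundle over the Klein bottle, which does not embed in $S^3$. Hence $Q_v=G_v/\langle h\rangle$ is a discrete subgroup of $\mathrm{PSL}_2(\mathbb R)$ of finite coarea. The boundary planes of $\tilde E_v$ correspond $G_v$-equivariantly to its cusps;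 each peripheral subgroup $A$ contains $h$, and $A/\langle h\rangle\cong\mathbb Z$ is the stabilizer of the cusp. Stabilizers of distinct planes meet in $\langle h\rangle$. By $(\mathrm C)$ the center of $Q_v$ is trivial, so $\langle h\rangle$ is the center of $G_v$.

Let $\tilde\Pi_0$ be the component of $\partial\tilde E$ through the base point, with stabilizer $P$, and let $v_0$ be the vertex with $\tilde\Pi_0\subset\tilde E_{v_0}$.

\begin{lemma}\label{lem:tree}
\begin{itemize}
\item[(i)] The stabilizers of two distinct boundary planes of $\tilde E_v$ meet in a cyclic group. In particular they are distinct.
\item[(ii)] Distinct vertices of $T$ have distinct stabilizers.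
\item[(iii)] The only vertex fixed by $P$ is $v_0$, and $\tilde\Pi_0$ is the only component of $\partial\tilde E$ with stabilizer $P$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) was shown above. A group that fixes two vertices fixes the path between them and so lies in the group of the first edge. By $(\mathrm C)$, applied to $G_v$ or $Q_v$, the group $G_v$ is not abelian and lies in no edge group, which gives (ii). By (i), $P\cong\mathbb Z^2$ lies in no edge group at $v_0$, so it fixes only $v_0$. A component of $\partial\tilde E$ with stabilizer $P$ lies in some $\tilde E_v$ with $P\subset G_v$, so $v=v_0$, and it equals $\tilde\Pi_0$ by (i).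
\end{proof}

We use Waldhausen's theorem \cite[Cor.~6.5]{Waldhausen} in the following case.

\begin{quote}
$(\mathrm W)$\quad Let $M,M'$ be compact orientable irreducible $3$-manifolds, each with boundary an incompressible torus. Every isomorphism $\psi\colon\pi_1(M)\to\pi_1(M')$ that carries $\pi_1(\partial M)$ into a conjugate of $\pi_1(\partial M')$ is induced by a homeomorphism $f\colon M\to M'$; that is, some lift $\tilde f$ satisfies $\tilde fg\tilde f^{-1}=\psi(g)$.
\end{quote}

\noindent Homeomorphisms of compact smooth $3$-manifolds are isotopic to diffeomorphisms, so we take $f$ smooth. Although $f^q$ need not be the identity, the combinatorial shadow of $f$ on $T$ has finite order.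

\begin{proposition}\label{prop:action}
The action of $G$ on $T$ extends to an action of $\Gamma$ without inversions: no element exchanges the endpoints of an edge. For $\gamma\in\Gamma$ we have $\gamma G_v\gamma^{-1}=G_{\gamma v}$ and $\gamma G_e\gamma^{-1}=G_{\gamma e}$, and $A\mapsto\gamma A\gamma^{-1}$ is a bijection from the peripheral subgroups of $G_v$ to those of $G_{\gamma v}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:u} and $(\mathrm W)$ there are $f\colon E\to E$ and a lift $\tilde f$ with $\tilde fg\tilde f^{-1}=\varphi(g)$. The family $f(\mathcal T)$ is again minimal, so after an isotopy $f(\mathcal T)=\mathcal T$. Then $\tilde f$ induces an automorphism $f_T$ of $T$ with $f_Tgf_T^{-1}=\varphi(g)$. The power $f_T^q$ commutes with $G$, so $f_T^q(v)$ and $v$ have the same stabilizer, and $f_T^q=1$ by Lemma~\ref{lem:tree}(ii). Hence $t\mapsto f_T$ extends the action to $\Gamma$. The formulas for stabilizers hold because $G$ is normal in $\Gamma$. For $\gamma=gt^j$, the homeomorphism $g\tilde f^{\,j}$ induces the action of $\gamma$ on $T$ and conjugates each $a\in G$ to $\gamma a\gamma^{-1}$. It maps the boundary planes of $\tilde E_v$ onto those of $\tilde E_{\gamma v}$, a plane with stabilizer $A$ to one with stabilizer $\gamma A\gamma^{-1}$.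 Finally, $\Gamma$ acts on the tree $T/G$ and fixes the root, since $f(\partial E)=\partial E$. The endpoints of an edge of $T$ have images at different distances from the root, so they cannot be exchanged.
\end{proof}

The stabilizers $\Gamma_v,\Gamma_e$ in $\Gamma$ contain $G_v,G_e$ as normal subgroups of finite index, and $\Gamma_e\subset\Gamma_v$ if $v$ is an endpoint of $e$.

\section{Model spaces for the vertex groups}\label{sec:vertex}

An action on a space is \emph{proper} if for each compact set $C$ only finitely many $\gamma$ satisfy $\gamma C\cap C\ne\emptyset$.

\begin{proposition}\label{prop:vertex}
For each vertex $v$ there is a contractible smooth $3$-manifold $X_v$ with boundary and a smooth action of $\Gamma_v$ on it with the following properties.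
\begin{itemize}
\item[(X1)] The action is proper with compact quotient, and $G_v$ acts freely.
\item[(X2)] The boundary components are Euclidean planes $\Pi_A$, one for each peripheral subgroup $A$ of $G_v$. Each $\gamma\in\Gamma_v$ maps $\Pi_A$ isometrically onto $\Pi_{\gamma A\gamma^{-1}}$. The stabilizer of $\Pi_A$ in $G_v$ is $A$, and it acts on $\Pi_A$ as a lattice of translations.
\item[(X3)] There are disjoint collars $c_A\colon\Pi_A\times[0,1)\to X_v$ with $\gamma c_A(p,\tau)=c_{\gamma A\gamma^{-1}}(\gamma p,\tau)$.
\item[(X4)] Every element of finite order in $\Gamma_v$ has a fixed point in $X_v$.
\end{itemize}
\end{proposition}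

The proof has two parts. We first construct a homomorphism $\beta\colon\Gamma_v\to\operatorname{Isom}(\mathbb H^n)$, with $n=3$ for hyperbolic and $n=2$ for Seifert $v$, such that
\begin{quote}
$(\mathrm B)$\quad the image of $\beta$ is discrete of finite covolume; its cusps $\xi_A$ correspond bijectively to the peripheral subgroups $A$; the stabilizer of $\xi_A$ in $G_v$ is $A$; and $\beta(\gamma)\xi_A=\xi_{\gamma A\gamma^{-1}}$.
\end{quote}

\subsection*{Hyperbolic vertices}
The metric is rigid, so nothing has to be chosen. By Mostow--Prasad rigidity, every automorphism of $G_v$ is conjugation by an isometry of $\mathbb H^3$, unique by $(\mathrm C)$. Let $\beta(\gamma)$ be the isometry for conjugation by $\gamma\in\Gamma_v$. Uniqueness makes $\beta$ a homomorphism extending the inclusion of $G_v$. The image contains $G_v$ with finite index, so it is discrete and has the same cusps, and $\beta(\gamma)A\beta(\gamma)^{-1}=\gamma A\gamma^{-1}$ gives the last part of $(\mathrm B)$. The kernel of $\beta$ meets $G_v$ trivially and is therefore finite.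

\subsection*{Seifert vertices: the base}
The hyperbolic structure on the base orbifold is not unique, and the given one need not be invariant. We pass to a surface and choose a better structure.

The group $\Gamma_v$ normalizes $G_v$ and hence its center $\langle h\rangle$. Put $B_v=\Gamma_v/\langle h\rangle$; it contains $Q_v$ as a normal subgroup of finite index. As $O$ has boundary, $Q_v$ is a free product of finitely many cyclic groups, every torsion element is conjugate into a finite factor, and the kernel of the map onto the direct product of the finite factors is torsion-free, of some finite index $m$. Let $Q'$ be the intersection of the finitely many subgroups of index $m$ in $Q_v$. It is torsion-free, of finite index and characteristic in $Q_v$, hence normal in $B_v$. So $Q'$ is the fundamental group of the orientable punctured surface $\Sigma=\mathbb H^2/Q'$ of finite area, and it is free. The subgroups carried by the punctures are the cusp stabilizers $C_A=Q'\cap(A/\langle h\rangle)$, which are nontrivial and distinct for distinct $A$. By Proposition~\ref{prop:action}, conjugation by $B_v$ permutes them.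

The Dehn--Nielsen--Baer theorem for punctured surfaces \cite[Thm.~8.8]{FM} identifies the extended mapping class group $\operatorname{Mod}^{\pm}(\Sigma)$, in which orientation-reversing classes are allowed, with the group of outer automorphisms of $Q'$ that permute the conjugacy classes of the subgroups carried by the punctures. So the image $\Theta$ of $B_v$ in $\operatorname{Out}(Q')$ lies in $\operatorname{Mod}^{\pm}(\Sigma)$. It is a quotient of $B_v/Q'$ and hence finite.

The group $\Theta$ fixes a point of the Teichm\"uller space of $\Sigma$, the space of complete hyperbolic metrics of finite area up to isotopy \cite{Kerckhoff,Wolpert}. We recall the argument, to see that it covers orientation-reversing classes. If $\Sigma$ is a thrice-punctured sphere, the space is a point. Otherwise take a finite family of closed curves that fills $\Sigma$ (the complement consists of disks and once-punctured disks) and enlarge it to the union of its $\Theta$-images. The sum of the lengths of the geodesics in these classes is a $\Theta$-invariant function on Teichm\"uller space. It is proper and strictly convex along Weil--Petersson geodesics, so it has a unique minimum, which $\Theta$ fixes.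

Let $j\colon Q'\to\mathrm{PSL}_2(\mathbb R)$ be the holonomy of a fixed metric. It is faithful with discrete image of finite coarea, and its cusp stabilizers are the groups $j(C_A)$; let $\xi_A$ be the cusp of $j(C_A)$. For $b\in B_v$ the mapping class of $a\mapsto bab^{-1}$ contains an isometry of the metric, and a suitable lift of it is an isometry $\beta(b)$ of $\mathbb H^2$ with
\[
\beta(b)\,j(a)\,\beta(b)^{-1}=j(bab^{-1})\qquad(a\in Q').
\]
By $(\mathrm C)$ it is unique, so $\beta$ is a homomorphism extending $j$, and its image contains $j(Q')$ with finite index. Its kernel is the centralizer of $Q'$ in $B_v$. By $(\mathrm C)$ for the original structure this centralizer meets $Q_v$ trivially, so $\beta$ is injective on $Q_v$ with finite kernel on $B_v$. We also write $\beta$ for the composite $\Gamma_v\to B_v\to\operatorname{Isom}(\mathbb H^2)$; its kernel contains $\langle h\rangle$ with finite index. The displayed formula gives $\beta(\gamma)j(C_A)\beta(\gamma)^{-1}=j(C_{\gamma A\gamma^{-1}})$, hence $\beta(\gamma)\xi_A=\xi_{\gamma A\gamma^{-1}}$. An element $g\in G_v$ fixes $\xi_A$ exactly when $gAg^{-1}=A$; by Lemma~\ref{lem:tree}(i) this means that $g$ preserves the plane with stabilizer $A$, that is, $g\in A$. This proves $(\mathrm B)$.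

\subsection*{Seifert vertices: the fiber}
We need the analog of the function $\nu$ of Example~\ref{ex:trefoil}. Elements of $\Gamma_v$ may invert $h$, so $\nu$ will be a twisted homomorphism. Define $\sigma\colon\Gamma_v\to\{\pm1\}$ by $\gamma h\gamma^{-1}=h^{\sigma(\gamma)}$; it is trivial on $G_v$.

\begin{lemma}\label{lem:cocycle}
There is $\nu\colon\Gamma_v\to\mathbb R$ with $\nu(\gamma\gamma')=\nu(\gamma)+\sigma(\gamma)\nu(\gamma')$ and $\nu(h)=1$.
\end{lemma}

\begin{proof}
Let $G'\subset G_v$ be the preimage of $Q'$, a normal subgroup of finite index $k$ in $\Gamma_v$. It is a central extension of the free group $Q'$ by $\langle h\rangle$, so $G'\cong\langle h\rangle\times Q'$, and there is a homomorphism $\nu_0\colon G'\to\mathbb Z$ with $\nu_0(h)=1$. We transfer $\nu_0$ to $\Gamma_v$. Let $\gamma_1,\dots,\gamma_k$ represent the cosets of $G'$, write $\gamma\gamma_i\in\gamma_{\gamma i}G'$, and put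
\[
\nu(\gamma)=\frac1k\sum_{i=1}^k\sigma(\gamma_{\gamma i})\,\nu_0\bigl(\gamma_{\gamma i}^{-1}\gamma\gamma_i\bigr).
\]
In the sum for $\gamma\gamma'$ factor $\gamma_{\gamma\gamma' i}^{-1}\gamma\gamma'\gamma_i=(\gamma_{\gamma\gamma' i}^{-1}\gamma\gamma_{\gamma' i})(\gamma_{\gamma' i}^{-1}\gamma'\gamma_i)$. The first factors contribute $\nu(\gamma)$, since $i\mapsto\gamma'i$ is a permutation. The second factors contribute $\sigma(\gamma)\nu(\gamma')$, since $\sigma$ is trivial on $G'$ and so $\sigma(\gamma_{\gamma\gamma' i})=\sigma(\gamma)\sigma(\gamma_{\gamma' i})$. For $\gamma=h\in G'$ we have $hi=i$ and $\gamma_i^{-1}h\gamma_i=h^{\sigma(\gamma_i)}$, so every term equals $1$.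
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:vertex}]
A discrete group of finite covolume admits an invariant family of disjoint open horoballs, one at each cusp, whose complement has compact quotient. Take such a family for $\beta(\Gamma_v)$, shrink each horoball by distance $1$, call the result $H_A$, and let $Y=\mathbb H^n\setminus\bigcup_AH_A$. Pushing points of $H_A$ away from $\xi_A$ along geodesics deforms $\mathbb H^n$ onto $Y$, so $Y$ is contractible. The same geodesics, continued for distance less than $1$ beyond $\partial H_A$, give disjoint collars of the horospheres, and isometries respect them. Horospheres are Euclidean in the induced metric.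

For hyperbolic $v$ let $X_v=Y$ with the action through $\beta$; it is proper because $\beta$ has discrete image and finite kernel. For Seifert $v$ let $X_v=Y\times\mathbb R$ with
\[
\gamma(z,y)=\bigl(\beta(\gamma)z,\ \sigma(\gamma)y+\nu(\gamma)\bigr),
\]
which is an isometric action by Lemma~\ref{lem:cocycle}. If $\gamma C\cap C\neq\emptyset$ with $C$ compact, then $\beta(\gamma)$ lies in a finite set, so $\gamma$ lies in one of finitely many cosets $\gamma_0\langle h\rangle$; as $h^i$ translates $\mathbb R$ by $i$, only finitely many $\gamma_0h^i$ qualify. So the action is proper, and the quotient is compact because $Y/\beta(\Gamma_v)$ and $\mathbb R/\langle h\rangle$ are. In both cases point stabilizers are finite and $G_v$ is torsion-free, which completes (X1).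

Let $\Pi_A=\partial H_A$ or $\partial H_A\times\mathbb R$. Then (X3) and the equivariance and stabilizer statements of (X2) follow from $(\mathrm B)$. In the hyperbolic case an element of $A\setminus\{1\}$ acts on $\Pi_A$ as an orientation-preserving isometry without fixed point, which is a translation. In the Seifert case $a\in A$ translates $\mathbb R$ because $\sigma(a)=1$, and $\beta(a)$ acts on the horocycle as a translation or a reflection. A reflection would make $\beta(a)^2$ fix the horocycle pointwise, so that $\beta(a)$ has order $2$, whereas $\beta(A)\cong A/\langle h\rangle\cong\mathbb Z$. In both cases $A\cong\mathbb Z^2$ acts freely and properly by translations, hence as a lattice.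

For (X4) let $\gamma\in\Gamma_v$ have finite order. By Cartan's fixed point theorem $\beta(\gamma)$ fixes a point $z\in\mathbb H^n$. If $z\in H_A$, then $\beta(\gamma)$ preserves $H_A$, fixes $\xi_A$, and fixes pointwise the geodesic through $z$ ending at $\xi_A$, which meets $\partial H_A$. So we may take $z\in Y$. In the Seifert case $y\mapsto\sigma(\gamma)y+\nu(\gamma)$ is an isometry of $\mathbb R$ of finite order, hence a reflection or the identity, and it has a fixed point.
\end{proof}

\section{Gluing the models}\label{sec:gluing}

For an edge $e$ with endpoints $v,v'$, the group $\Gamma_e$ acts on a boundary plane of $X_v$ and on one of $X_{v'}$. The two flat metrics were chosen independently, so no equivariant isometry is to be expected. An equivariant affine map is enough for a smooth gluing. Its existence is the case of Bieberbach's second theorem that we need, and it has a direct proof.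

\begin{lemma}\label{lem:affine}
Let a group $\Lambda$ act by isometries on Euclidean planes $\Pi,\Pi'$, and let $A\cong\mathbb Z^2$ be a normal subgroup of finite index that acts on both, faithfully, as a lattice of translations. Then there is a $\Lambda$-equivariant affine isomorphism $\theta\colon\Pi\to\Pi'$.
\end{lemma}

\begin{proof}
Let $L$ be the linear isomorphism that sends the translation vector of each $a\in A$ on $\Pi$ to its translation vector on $\Pi'$. An affine map $\Pi\to\Pi'$ is $A$-equivariant exactly when its linear part is $L$. Choose one such map $\theta_0$. For $\gamma\in\Lambda$ the map $\gamma\theta_0\gamma^{-1}$ is affine, depends only on the coset $\gamma A$, and is $A$-equivariant, because $\gamma\theta_0\gamma^{-1}a=\gamma\theta_0(\gamma^{-1}a\gamma)\gamma^{-1}=a\gamma\theta_0\gamma^{-1}$. Let $\theta(p)$ be the barycenter of the points $\gamma\theta_0\gamma^{-1}(p)$, $\gamma A\in\Lambda/A$. Then $\theta$ is affine with linear part $L$, hence invertible. Conjugation by an element of $\Lambda$ permutes the maps $\gamma\theta_0\gamma^{-1}$ and respects barycenters, so $\theta$ is $\Lambda$-equivariant.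
\end{proof}

Choose $X_v$ as in Proposition~\ref{prop:vertex} for one vertex $v$ in each $\Gamma$-orbit and form $\Gamma\times_{\Gamma_v}X_v$, the quotient of $\Gamma\times X_v$ by $(\gamma\gamma',p)\sim(\gamma,\gamma' p)$ for $\gamma'\in\Gamma_v$. It is a disjoint union of copies $X_{\gamma v}=[\gamma,X_v]$, one for each vertex of the orbit. Label the plane $[\gamma,\Pi_A]$ by the peripheral subgroup $\gamma A\gamma^{-1}$ of $G_{\gamma v}$; by (X2) the label does not depend on the choice of $\gamma$. Now $\Gamma$ acts on $\bigsqcup_vX_v$, the union over all vertices; (X1)--(X4) hold for every $v$; and, writing $\Pi_{v,A}\subset X_v$ for the planes, $\gamma\Pi_{v,A}=\Pi_{\gamma v,\gamma A\gamma^{-1}}$ for all $\gamma\in\Gamma$, compatibly with metrics and collars.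

Orient every edge toward the root of $T/G$; the orientation is $\Gamma$-invariant. For an edge $e$ from $v$ to $v'$ the group $\Gamma_e$ fixes $v$ and $v'$ and normalizes $G_e$, so it acts on $\Pi_{v,G_e}$ and on $\Pi_{v',G_e}$. For one edge $e$ in each orbit let $\theta_e\colon\Pi_{v,G_e}\to\Pi_{v',G_e}$ be given by Lemma~\ref{lem:affine}, and put $\theta_{\gamma e}=\gamma\theta_e\gamma^{-1}$, which is well defined by $\Gamma_e$-equivariance. By Lemma~\ref{lem:tree}(i), distinct edges at $v$ use distinct planes of $X_v$. Let $\hat E$ be obtained from $\bigsqcup_vX_v$ by gluing along all $\theta_e$. The two collars at a glued plane $\Pi$ form a neighborhood $\Pi\times(-1,1)$, to which we give the product smooth structure. By (X3), elements of $\Gamma$ map these neighborhoods to each other by products of an affine map with the identity. So $\hat E$ is a smooth $3$-manifold with boundary with a smooth action of $\Gamma$.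

\begin{lemma}\label{lem:hatE}
All homotopy groups of $\hat E$ vanish, $\Gamma$ acts properly, $G$ acts freely, and $E'=\hat E/G$ is a compact $3$-manifold with $\pi_1(E')=G$ and boundary the torus $\Pi_0/P$, where $\Pi_0=\Pi_{v_0,P}$.
\end{lemma}

\begin{proof}
Each point has a neighborhood meeting at most two of the closed sets $X_v$, so a compact set $C$ meets $X_v$ only for $v$ in a finite set $V_C$. A collared plane in the contractible manifold $X_v$ is a deformation retract of it. Hence the union of the $X_v$ over a finite subtree deforms, one leaf at a time, onto a single $X_v$ and is contractible. Every map of a sphere has its image in such a union.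

For properness, suppose $p,\gamma p\in C$ with $p\in X_v$; then $v$ and $v'=\gamma v$ lie in $V_C$. Fix $v,v'\in V_C$ and $\gamma_0$ with $\gamma_0v=v'$. Each such $\gamma$ is $\gamma_0\gamma'$ with $\gamma'\in\Gamma_v$, and $\gamma'(C\cap X_v)$ meets $\gamma_0^{-1}(C\cap X_{v'})$. Both sets are compact subsets of $X_v$, so by (X1) there are finitely many $\gamma'$. Point stabilizers are therefore finite, and the torsion-free group $G$ acts freely. The quotient is compact, because $T/G$ is finite and each $X_v/G_v$ is compact.

The components of $\partial\hat E$ are the planes $\Pi_{v,A}$ that were not glued, that is, by Lemma~\ref{lem:tree}(i), those with $A$ the stabilizer of a component of $\partial\tilde E$ in $\tilde E_v$. This matches the components of $\partial\hat E$ and of $\partial\tilde E$ bijectively and $G$-equivariantly, with $\Pi_0$ matched to $\tilde\Pi_0$. Since $\partial E$ is connected, $G$ permutes them transitively, and $\partial E'=\Pi_0/P$.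
\end{proof}

Identify $\partial E'=\Pi_0/P$ with $\mathbb R^2/\mathbb Z^2$ by affine coordinates on $\Pi_0$ in which $x$ and $\lambda$ are the translations by $(1,0)$ and $(0,1)$. Fix also a diffeomorphism $N(K)\cong D^2\times S^1$ taking $K$ to the core, $x$ to $\partial D^2$ and $\lambda$ to the $S^1$ direction; it identifies $\partial E$ with $\mathbb R^2/\mathbb Z^2$ by $(a,b)\leftrightarrow(e^{2\pi ia},e^{2\pi ib})$.

\begin{lemma}\label{lem:Psi}
There is a diffeomorphism $\Psi\colon E'\to E$ that has a $G$-equivariant lift $\hat E\to\tilde E$ and restricts to the identity of $\mathbb R^2/\mathbb Z^2$ on the boundary.
\end{lemma}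

\begin{proof}
We verify the hypotheses of $(\mathrm W)$ for $E'$ and the identity of $G$. The boundary is an incompressible torus with group $P$ by Lemma~\ref{lem:hatE}.

\emph{Orientability.} The orientation character $G\to\mathbb Z/2$ factors through the abelianization $\mathbb Z$, generated by $x$. The element $x$ is carried by the orientable collar of $\partial E'$, so the character is trivial.

\emph{Irreducibility.} Let $S\subset E'$ be an embedded sphere. It is null-homotopic, as $\pi_2(E')=0$, so no loop meets it transversely in a single point, and it separates: $E'=M_1\cup_SM_2$ with $\partial E'\subset M_2$. Then $G=\pi_1(M_1)*\pi_1(M_2)$, and a conjugate of $x$ lies in $\pi_1(M_2)$. The Wirtinger generators are conjugate to $x$, so $x$ normally generates $G$, and $\pi_1(M_1)$, the quotient of $G$ by the normal closure of $\pi_1(M_2)$, is trivial. Capping off $M_1$ with a ball gives a simply connected closed $3$-manifold, which is $S^3$ by Perelman's theorem. So $M_1$ is the complement of a ball in $S^3$, a ball.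

Thus $(\mathrm W)$ gives $\Psi$ with a $G$-equivariant lift. The lift carries $\Pi_0$ to a component of $\partial\tilde E$ with stabilizer $P$, which is $\tilde\Pi_0$ by Lemma~\ref{lem:tree}(iii). So $\Psi|_{\partial E'}$ is covered by a $P$-equivariant map $\Pi_0\to\tilde\Pi_0$. It is therefore a diffeomorphism of $\mathbb R^2/\mathbb Z^2$ inducing the identity on $\pi_1$, and such a diffeomorphism is isotopic to the identity. Extend the isotopy over a collar; the lift of the isotopy stays $G$-equivariant.
\end{proof}

\section{The rotation and the periodic diagram}\label{sec:rotation}

\subsection*{The symmetry}
Since $t$ normalizes $G$, it induces a diffeomorphism $F'$ of $E'$ with $F'^q=1$. Its lift $t$ conjugates $g$ to $\varphi(g)$, so by Lemma~\ref{lem:Psi} the map $\Psi F'\Psi^{-1}$ of $E$ induces $\varphi$ up to inner automorphisms.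

The element $u=\ell t$ induces the same map $F'$. It commutes with $P$, so $P$ fixes $uv_0$, and $uv_0=v_0$ by Lemma~\ref{lem:tree}(iii). Hence $u\Pi_0=\Pi_{v_0,uPu^{-1}}=\Pi_0$. On $\Pi_0$ the element $u$ acts as an isometry commuting with a lattice of translations; its linear part fixes the lattice vectors, so it is a translation. By Lemma~\ref{lem:u} its $q$-th power is the translation by $(s,1)$, so $u$ translates by $(s/q,1/q)$. This is where the exponent $1$ of $\lambda$ in $(\star)$ is used. By (X3), on a collar of $\partial E'$ the map $F'$ is the product of this translation of $\mathbb R^2/\mathbb Z^2$ with the identity.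

Glue $N=D^2\times S^1$ to $E'$ along $\mathbb R^2/\mathbb Z^2$, with the smooth structure given by this collar and the radial collar of $N$, and extend $F'$ over $N$ by
\[
(z_1,z_2)\longmapsto(e^{2\pi is/q}z_1,\;e^{2\pi i/q}z_2).
\]
The extension is smooth and its $q$-th power is the identity. After an isotopy that matches the collars, $\Psi$ extends by the identity of $D^2\times S^1$ to a diffeomorphism from $E'\cup N$ to $S^3$ taking the core to $K$. Let $F$ be the resulting diffeomorphism of $(S^3,K)$. It rotates $K$ by $1/q$ of a turn. For $0<j<q$ the power $F^j$ has no fixed point in $N(K)$, so $F$ has order exactly $q$. It preserves the orientation of $N(K)$, hence that of $S^3$.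

\subsection*{The axis}
The finite group $\langle t\rangle$ fixes a vertex $v$ of $T$: the smallest subtree containing an orbit is finite and invariant, deleting all its leaves repeatedly ends in an invariant vertex or edge, and edges are not inverted. By (X4), $t$ fixes a point of $X_v\subset\hat E$, so $F$ has a fixed point. This is the step that fails for the group $\Gamma_5$ of Remark~\ref{rem:hypotheses}.

Every smooth action of a finite group on $S^3$ is smoothly conjugate to an orthogonal action (Perelman; Dinkelbach and Leeb \cite{DL}). So $\Phi F\Phi^{-1}=R$ for a diffeomorphism $\Phi$ of $S^3$ and some $R\in SO(4)$ of order $q$. In a suitable orthonormal basis $R$ is a sum of two plane rotations. It has the eigenvalue $1$, so one rotation is trivial and the other has angle $2\pi k/q$ with $\gcd(k,q)=1$. Projecting stereographically from a fixed point, we view $R$ as the rotation of $\mathbb R^3\cup\infty$ by $2\pi k/q$ about the $z$-axis. The reflection $z\mapsto-z$ commutes with $R$; composing $\Phi$ with it if necessary, we may assume that $\Phi$ preserves orientation. The fixed set of $F$ is the preimage of the circle $(z\text{-axis})\cup\infty$ under $\Phi$, so it is unknotted, and it is disjoint from $K$ because $F$ has no fixed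 point on $K$. This proves the last two sentences of Theorem~\ref{thm:main}.

\subsection*{The diagram}
An orientation-preserving diffeomorphism of $S^3$ is isotopic to the identity, so $K_1=\Phi(K)$ is isotopic to $K$. It lies in $(\mathbb R^2\setminus0)\times\mathbb R$ and is invariant under $R$, hence under the power $R^m$ with $km\equiv1\pmod q$, which is the rotation by $2\pi/q$. It remains to make the projection generic without losing the symmetry. Let $U=(\mathbb R^2\setminus0)/(\mathbb Z/q)$, an open annulus. The map $(\mathbb R^2\setminus0)\times\mathbb R\to U\times\mathbb R$ is a $q$-fold covering, and $K_1$ is the full preimage of a knot $\bar K_1\subset U\times\mathbb R$. A small, compactly supported ambient isotopy of $U\times\mathbb R$ makes the projection of $\bar K_1$ to $U$ an immersion with only transverse double points. It lifts to an equivariant, compactly supported isotopy, which moves $K_1$ to an invariant knot $K_2$. Since $\mathbb R^2\setminus0\to U$ is a covering, the projection of $K_2$ to $\mathbb R^2\setminus0$ is again an immersion with only transverse double points. The rotation preserves the $z$-coordinate, so it preserves over-strands. We have obtained a classical diagram of $K$ that misses the origin and is invariant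 under the rotation by $2\pi/q$. This proves (e)$\Rightarrow$(a), and with Propositions~\ref{prop:cd} and~\ref{prop:de} it completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BNW}
Hans U. Boden, Andrew J. Nicas and Lindsay White,
\emph{Alexander invariants of periodic virtual knots},
arXiv:1706.02671 (2017).

\bibitem{DL}
Dinkelbach and Leeb,
\emph{Equivariant Ricci flow with surgery and applications to finite group actions on geometric 3-manifolds},
Geom. Topol. 13 (2009).

\bibitem{Edmonds}
Edmonds, Topology Appl. 18 (1984).

\bibitem{FM}
Farb and Margalit,
\emph{A Primer on Mapping Class Groups}.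

\bibitem{Kerckhoff}
Kerckhoff, 1983.

\bibitem{Waldhausen}
Waldhausen, Ann. of Math. 87 (1968).

\bibitem{Wolpert}
Wolpert, J. Differential Geom. 25 (1987).

\end{thebibliography}
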